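# Permutations of $\mathbb F_q^n$ whose reduced polynomial representatives are algebraically dependent

## Permutations of $\mathbb F_q$: a single polynomial has no relation

Let $k=\mathbb F_q$ be a finite field. Every map $k\to k$ is given by exactly one polynomial $f\in k[x]$ of degree less than $q$. Suppose that the map is a permutation. Can $f$ satisfy an algebraic relation over $k$, that is, can there be a nonzero $G\in k[X]$ with $G(f)=0$ in $k[x]$?

It cannot. The field $k$ has at least two elements, so a permutation of $k$ is not a constant map, and $f$ has degree at least $1$. If $G$ is a nonzero constant, then $G(f)=G\ne0$. If $\deg G\ge1$, then $G(f)$ has degree $\deg G\cdot\deg f\ge 1$, so again $G(f)\neq 0$. The only property of the permutation that entered is that it is not constant, and the bound $\deg f<q$ was not used.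

Now take $n$ variables. A permutation of $k^n$ is given by an $n$-tuple of polynomials in $n$ variables, unique once every individual variable degree is required to be less than $q$. Bijectivity says that the $n$ coordinate functions carry all the information in a point. Does it follow that the $n$ coordinate polynomials satisfy no nontrivial relation over $k$? For $n=1$ "dependent" means "constant", which is visible from the values on $k$. For $n\geq 2$ a relation is an identity between polynomials, while bijectivity concerns values at finitely many points. What changes in general is that these two conditions come apart. The answer will be no, over every finite field, once $n$ is large.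

## Reduced representatives, transcendence degree, and the two theorems

**Definition (representatives).** A tuple $F=(F_1,\dots,F_n)\in k[x_1,\dots,x_n]^n$ induces a map $k^n\to k^n$ by evaluation, and is called a *polynomial representative* of that map. A polynomial, or a tuple of polynomials, is *$q$-reduced* (here simply *reduced*) if every individual variable degree is less than $q$.

**Fact (normal form).** Every function $k^r\to k$ is induced by exactly one reduced polynomial in $r$ variables. Existence: for $p\in k^r$ the polynomial $\prod_{j}\bigl(1-(x_j-p_j)^{q-1}\bigr)$ is reduced, equals $1$ at $p$ and $0$ at every other point, and every function is a linear combination of these. Uniqueness: there are $q^{(q^r)}$ reduced polynomials and equally many functions, so the surjection from the former to the latter is a bijection. The reduced polynomial is the normal form modulo the *grid ideal* $(x_1^q-x_1,\dots,x_r^q-x_r)$.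

For example, over $\mathbb F_2$ the polynomials $x^2$ and $x$ induce the same function, and only $x$ is reduced. The product of the reduced polynomials $x$ and $x$ is not reduced. However, **a product of reduced polynomials in disjoint sets of variables is reduced**, and this small fact will be used at every decisive point.

Each map $k^n\to k^n$ therefore has a unique reduced representative. I call a reduced tuple $F$ inducing a permutation of $k^n$ a *reduced permutation*.

**Definition (dependence).** Polynomials $f_1,\dots,f_e$ over $k$ are *algebraically dependent* if $G(f_1,\dots,f_e)=0$, as a polynomial identity, for some nonzero $G\in k[X_1,\dots,X_e]$. The *transcendence degree* of $k(f_1,\dots,f_e)$ over $k$, written $\operatorname{trdeg}k(f)$, is the largest number of algebraically independent elements among $f_1,\dots,f_e$.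

Three textbook properties suffice. The polynomials $f_1,\dots,f_e$ are independent exactly when the transcendence degree is $e$. If $g_1,\dots,g_r\in k(f)$, then $\operatorname{trdeg}k(g)\le\operatorname{trdeg}k(f)$. Finally, $\operatorname{trdeg}k(f,g)\le\operatorname{trdeg}k(f)+\operatorname{trdeg}k(g)$. For example, the four products $a c,\ ad,\ bc,\ bd$ in variables $a,b,c,d$ are dependent because $(ac)(bd)=(ad)(bc)$, so their transcendence degree is at most $3$.

The question comes from Stefan Barańczuk and Tomasz Ślusarski, "Polynomial representatives of finite-field maps: a sharp dimensional dichotomy", arXiv:2608.24612 (2026): *must the coordinates of a reduced permutation be algebraically independent?* The following facts are known and may be used.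

* (K1) For $n=1$ and $n=2$, every polynomial representative of a permutation of $k^n$ has algebraically independent coordinates.
* (K2) Every $2$-reduced representative of a permutation of $\mathbb F_2^3$ has algebraically independent coordinates.
* (K3) For $n\ge3$, every map $k^n\to k^n$ has some polynomial representative, in general not reduced, with algebraically dependent coordinates.

By (K3), without "reduced" the question is settled from $n=3$ on. With "reduced", the answer is as follows.

**Theorem 1.** For every prime power $q$ there is an integer $n_0(q)$ such that, for every $n\ge n_0(q)$, some permutation of $k^n$ has a $q$-reduced representative with algebraically dependent coordinates. If $m$ is the least positive integer with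
$$m\log_q\Bigl(1+\frac{q^2-q-1}{q^3}\Bigr)\ge 3,\tag{1}$$
one may take $n_0(q)=(3m+1)\bigl(1+(2^q-1)^{4m}\bigr)$. For $q=2$ one may use $m=7$ in this formula.

**Theorem 2.**

1. For each $q$, the set of $n$ for which all reduced representatives of permutations of $k^n$ have independent coordinates is an initial segment $\{1,\dots,\nu(q)\}$ with $2\le\nu(q)<\infty$, and $\nu(2)\ge3$.
2. The deficit $n-\operatorname{trdeg}_kk(F_1,\dots,F_n)$ is unbounded: for each $q$ and $c$, some reduced permutation has deficit at least $c$.
3. (Lifting.) If $\varphi\in k[w_1,\dots,w_\tau]^e$ is a reduced tuple that is injective on $k^\tau$ and has transcendence degree $d$, then some reduced permutation $F$ of some $k^n$ has $n-\operatorname{trdeg}k(F)\ge\tau-d$. Hence a reduced dependent permutation exists over $k$ if and only if, for some $\tau,e$, there is a reduced tuple $\varphi$ in $\tau$ variables, injective on $k^\tau$, with $\operatorname{trdeg}<\tau$.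
4. (Lower bound.) Every reduced permutation $F$ of $k^n$ satisfies $\operatorname{trdeg}_kk(F)\ge\log_q(n+1)$.

So the statement "for every $q$ and $n$ the coordinates are independent" is false, and it fails for every $q$.

## What bijectivity does force: relations in the grid ideal and leading exponents

**The case $q=n=2$ by hand.** A function on $\mathbb F_2^2$ has reduced form $c_0+c_1x_1+c_2x_2+c_3x_1x_2$, and the sum of its four values is $c_3$: the terms $c_0,c_1x_1,c_2x_2$ contribute an even number of equal summands. A coordinate of a permutation takes each of the values $0,1$ twice, so its values sum to $0$ and $c_3=0$. Hence every reduced permutation of $\mathbb F_2^2$ is an affine map. Being bijective, it has an invertible linear part, so $x_1,x_2\in k[F_1,F_2]$ and the coordinates are independent.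

**First approach: inspect the relation.** Let $F$ be a representative of a permutation of $k^n$ and suppose that $G(F_1,\dots,F_n)=0$ with $G\ne0$. Evaluating at points and using that $F$ is onto, we find that $G$ vanishes at every point of $k^n$. By uniqueness of normal forms, $G$ is not reduced: its degree in some variable is at least $q$. In particular no linear relation, and no relation with all individual degrees below $q$, is possible. But the argument stops exactly here. A nonzero $G$ in the grid ideal vanishes on all of $k^n$, and its vanishing there contradicts nothing.

**Second approach: use that the $F_i$ are reduced.** This gives a true lower bound, which is Theorem 2(4).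

**Proof of Theorem 2(4).** *Step A, to get a large space of reduced polynomials.* Let $V=\langle1,F_1,\dots,F_n\rangle_k$ and $d=\operatorname{trdeg}k(F)$. If $c_0+\sum c_iF_i=0$ with $c_0,\dots,c_n\in k$ not all zero, then some $c_i$ with $i\ge1$ is nonzero, and the image of $F$ lies in the affine hyperplane $c_0+\sum c_iX_i=0$. That contradicts surjectivity. So $\dim V=n+1$, and all elements of $V$ are reduced.

*Step B, to count leading exponents.* Fix the lexicographic monomial order, and let $L\subset\mathbb Z_{\ge0}^n$ be the set of leading exponents of nonzero elements of $V$. Then $L\subset\{0,\dots,q-1\}^n$. For each $\lambda\in L$ choose $f_\lambda\in V$ with leading exponent $\lambda$. Polynomials with distinct leading exponents are linearly independent, because in a nontrivial combination the largest leading monomial that occurs cannot cancel. They also span $V$: from a nonzero $f\in V$ subtract the scalar multiple of the $f_\lambda$ with the same leading exponent. The result is zero or has a smaller leading exponent, still in the finite set $L$, so after finitely many steps we reach $0$. Hence $|L|=\dim V=n+1$.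

*Step C, to relate exponents to independence.* Let $f_0,\dots,f_r\in V$ have leading exponents $\lambda_0,\dots,\lambda_r$ that are linearly independent over $\mathbb Q$. The leading exponent of $f_0^{a_0}\cdots f_r^{a_r}$ is $a_0\lambda_0+\cdots+a_r\lambda_r$, and these are distinct for distinct $(a_0,\dots,a_r)$. So in a nonzero polynomial expression in the $f_i$ the largest leading monomial does not cancel, and $f_0,\dots,f_r$ are algebraically independent. They lie in $k(F)$, so $r+1\le d$. Therefore the $\mathbb Q$-span $U$ of $L$ has $\dim U\le d$.

*Step D, to conclude.* The coordinate functions span the dual space of $U\subset\mathbb Q^n$, so some $\dim U$ of them form a basis of it, and these coordinates separate the points of $U$. On $L$ each of them takes at most $q$ values. Hence $n+1=|L|\le q^{\dim U}\le q^d$. $\square$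

The bound reproves the case $q=n=2$: it gives $3\le2^d$, so $d=2$. It is too weak beyond that, and one sees why in an example. Take $q=2$ and $F=(x_1,x_2,x_3+x_1x_2)$, a reduced permutation of $\mathbb F_2^3$. Its coordinates are independent, since $x_1,x_2,x_3\in k[F]$. With $x_1>x_2>x_3$ the set $L$ is $\{(0,0,0),(1,0,0),(0,1,0),(1,1,0)\}$, which spans a space of dimension only $2$, and the bound is $\log_2 4=2$. For $d=n-1$ the inequality $n+1\le q^{n-1}$ holds for all $n\ge3$, so leading exponents of $V$ produce no contradiction there. We therefore turn around and try to build a dependent example.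

## Rank-one matrices: an injective reduced tuple with too few degrees of freedom

A reduced permutation is in particular a reduced tuple in $\tau=n$ variables that is injective on $k^\tau$. Let us first drop the demand that the number of coordinates equals the number of variables, and look for a reduced tuple $\varphi=(\varphi_1,\dots,\varphi_e)$ in $\tau$ variables with $\varphi:k^\tau\to k^e$ injective and $\operatorname{trdeg}k(\varphi)<\tau$.

Injectivity requires $q^\tau$ distinct values, so we need a variety of dimension $d<\tau$ with at least $q^\tau$ points over $k$. The cone of singular $2\times2$ matrices, $X_{11}X_{22}=X_{12}X_{21}$, has dimension $3$. Its nonzero points are the products $vc^T$ with $v$ running over representatives of the $q+1$ lines of $k^2$ and $c$ over the $q^2-1$ nonzero vectors, so there are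
$$(q+1)(q^2-1)=q^3+q^2-q-1=q^3\Bigl(1+\frac{q^2-q-1}{q^3}\Bigr)\tag{2}$$
of them. This exceeds $q^3$ because $q^2-q-1\ge1$. A single copy does not reach $q^4$, but the $m$-fold product of the cone has dimension $3m$, and its number of points grows like a power of something larger than $q^3$. For large $m$ it exceeds $q^{3m+1}$.

One danger remains. If we choose any injection of $k^\tau$ into the points of the product and reduce its coordinates, the relation $\varphi_{11}\varphi_{22}=\varphi_{12}\varphi_{21}$ holds at all points, but it may fail as an identity of polynomials. For instance, over $\mathbb F_2$ take one variable $x$ and $\varphi_{11}=\varphi_{22}=\varphi_{12}=x$, $\varphi_{21}=1$. The relation holds at $x=0$ and $x=1$, yet $x^2\ne x$. The remedy is to let the column factor and the row factor depend on disjoint sets of variables. Then $\varphi_{ab}=v_ac_b$ is reduced as it stands, and the determinant vanishes identically. The price is that column factors and row factors must be encoded separately, with a separate rounding loss for each. For $q=2$ and one copy the pattern is $v=(1,w')$, $c=(1,w'')$, giving $(1,w'',w',w'w'')$. This is injective on $\mathbb F_2^2$,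 but it has transcendence degree $2=\tau$, so there is no gain yet. The gain must come from large $m$.

**Lemma 1.** For every $q$, with $m$ as in Theorem 1 (or $m=7$ if $q=2$), put $\tau=3m+1$. There are $4m$ reduced polynomials in $\tau$ variables whose joint evaluation map $\varphi:k^\tau\to k^{4m}$ is injective and which satisfy $\operatorname{trdeg}_kk(\varphi)\le3m=\tau-1$.

**Step 1: splitting the variables.** We look for integers $\alpha,\beta\ge0$ with
$$q^\alpha\le(q+1)^m,\qquad q^\beta\le(q^2-1)^m,\qquad \alpha+\beta=3m+1.\tag{3}$$
For $q=2$, $m=7$ take $\alpha=\beta=11$: here $q+1=q^2-1=3$ and $3^7=2187\ge2048=2^{11}$, and $11+11=22=3\cdot7+1$.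

In general let $\alpha=\lfloor m\log_q(q+1)\rfloor$ and $\beta_0=\lfloor m\log_q(q^2-1)\rfloor$. Each floor loses less than $1$, so by (2) and (1)
$$\alpha+\beta_0>m\log_q\bigl((q+1)(q^2-1)\bigr)-2=3m+m\log_q\Bigl(1+\frac{q^2-q-1}{q^3}\Bigr)-2\ge3m+1.$$
Put $\beta=3m+1-\alpha$. Then $\beta\le\beta_0$, so $q^\beta\le q^{\beta_0}\le(q^2-1)^m$, and $q^\alpha\le(q+1)^m$ by the choice of $\alpha$. Since $q+1\le q^2$ we have $\alpha\le2m$, so $\beta\ge m+1>0$. This gives (3).

**Step 2: the tuple.** Let $P\subset k^2\setminus\{0\}$ contain exactly one nonzero vector from each of the $q+1$ lines of $k^2$. By (3) there are injective maps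
$$\xi=(\xi_1,\dots,\xi_m):k^\alpha\to P^m,\qquad \eta=(\eta_1,\dots,\eta_m):k^\beta\to(k^2\setminus\{0\})^m .$$
Write $\xi_i=(\xi_{i1},\xi_{i2})$ with $\xi_{i\rho}$ reduced polynomials in variables $w'=(w'_1,\dots,w'_\alpha)$, and $\eta_i=(\eta_{i1},\eta_{i2})$ with $\eta_{i\sigma}$ reduced polynomials in separate variables $w''=(w''_1,\dots,w''_\beta)$. With $w=(w',w'')$, which has $\tau=3m+1$ entries, set
$$\varphi_{i\rho\sigma}(w)=\xi_{i\rho}(w')\,\eta_{i\sigma}(w''),\qquad1\le i\le m,\quad\rho,\sigma\in\{1,2\}.$$
These $4m$ polynomials are reduced, being products of reduced polynomials in disjoint sets of variables.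

**Step 3: injectivity.** At a point, the matrix $M_i=(\varphi_{i\rho\sigma})_{\rho,\sigma}$ equals $\xi_i\eta_i^T$ with both vectors nonzero, so it has rank one. Its column space is the line spanned by $\xi_i$, and $P$ meets that line in one vector, so $M_i$ determines $\xi_i$. Since $\xi_i\ne0$, the equation $M_i=\xi_i\eta_i^T$ then determines $\eta_i$ (read off a row in which $\xi_i$ has a nonzero entry). Knowing all $\xi_i$ gives $w'$, and knowing all $\eta_i$ gives $w''$, because $\xi$ and $\eta$ are injective.

**Step 4: transcendence degree.** As polynomials, $\varphi_{i11}\varphi_{i22}=\xi_{i1}\eta_{i1}\xi_{i2}\eta_{i2}=\varphi_{i12}\varphi_{i21}$. So for each $i$ the four polynomials are dependent and generate a field of transcendence degree at most $3$. By subadditivity, $\operatorname{trdeg}k(\varphi)\le3m$. $\square$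

For $q=2$, condition (1) reads $9^m\ge 8^{m+1}$, and its least solution is $m=18$, since $9^{17}<2^{54}$ and $9^{18}>2^{57}$. The direct choice $m=7$ is better because $3^7$ happens to lie just above a power of $2$.

## Why decoding must stay affine in the tuple

We have $\varphi:k^\tau\to k^e$, injective, with $d=\operatorname{trdeg}k(\varphi)<\tau$. We want a permutation. Since $\varphi$ is injective, there are decoding functions $h_1,\dots,h_\tau:k^e\to k$ with $h_\ell(\varphi(w))=w_\ell$ on $k^\tau$. Let us add auxiliary variables $s\in k^N$, called *masks*, and aim for a permutation of $k^{N+\tau}$ whose $N+\tau$ coordinates all lie in $k(s,\varphi(w))$. That field has transcendence degree at most $N+d<N+\tau$, so such a permutation is dependent.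

The natural permutation $(s,w)\mapsto(s+\varphi(w),w)$ has the bare $w_\ell$ among its coordinates. One might write $w_\ell=h_\ell(\varphi(w))$ and say that it is a function of $\varphi$. As a function, yes. But its *reduced* representative is the polynomial $w_\ell$, and these do not all lie in $k(\varphi)$: otherwise $\operatorname{trdeg}k(\varphi)$ would be $\tau$. Reduction destroys polynomial expressions in $\varphi$, because products of the $\varphi_i$ share variables. What survives reduction is an expression
$$g_0(s)+\sum_{i=1}^eg_i(s)\varphi_i(w),\qquad g_i\text{ reduced},\tag{4}$$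
since each product $g_i(s)\varphi_i(w)$ involves disjoint sets of variables. So every coordinate of the permutation should be affine in $\varphi$, with coefficients depending on the masks in any way.

**Definition (affine in $x$).** A function $f(c,s,x)$ with $x\in k^e$ is *affine in $x$* if $f=b_0(c,s)+\sum_{i=1}^eb_i(c,s)x_i$ with arbitrary functions $b_i$ of the other arguments. For instance $s_1^5x_1+s_2$ is affine in $x$, while $x_1x_2$ is not (it is a reduced polynomial different from every affine one).

We now want functions $E(s,x)\in k^N$ and $y(s,x)\in k$, affine in $x$, and a function $\Psi$ on $k^N$ such that $s\mapsto E(s,x)$ is bijective for each $x$ and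
$$y(s,x)+\Psi(E(s,x))=h(x).\tag{5}$$
If $(E,y)$ is known at $x=\varphi(w)$, then (5) returns $h(\varphi(w))$ although neither $E$ nor $y$ contains a product of two $x_i$. The nonlinear work is done by $\Psi$, which is not a coordinate of anything.

**Quadratic $h$.** For $h=x_1x_2$ use masks $t,u$ and put $E=(x_1+t,\,x_2+u)$. Since $(x_1+t)(x_2+u)=x_1x_2+ux_1+tx_2+tu$, equation (5) holds with $\Psi(E)=E_1E_2$ and $y=-ux_1-tx_2-tu$, which is affine in $x$.

**Where plain translation fails.** Suppose in general that $E(s,x)=x+s$ with $N=e$. Setting $s=0$ in (5) gives $\Psi(x)=h(x)-y(0,x)$, so $\Psi$ is $h$ minus an affine function. Then (5) becomes $y(s,x)=h(x)-h(x+s)+y(0,x+s)$. Hence this works if and only if $h(x+s)-h(x)$ is affine in $x$ for every $s$. For $h=x_1x_2x_3$ and $s=(1,0,0)$ the difference is $x_2x_3$, which is not affine. The masking produces an unwanted term $t\,x_2x_3$, of lower degree in $x$, with a coefficient that depends on the mask.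

The way past this is to treat the unwanted term $-t\,x_2x_3$ as a new function to be masked, with $t$ as a parameter, using fresh masks. For this recursion the decoder $\Psi$ must not depend on the parameter, because the decoder sees only the values $E$. The next lemma includes that demand.

## Masking monomials of arbitrary degree

Define $N(0)=N(1)=0$ and $N(D+1)=2N(D)+2$ for $D\ge1$. Then $N(D)=2^D-2$ for $D\ge1$ (true for $D=1$, and $2(2^D-2)+2=2^{D+1}-2$), so $N(D)\le2^D$ always.

**Lemma 2.** Let $C=k^r$ with $r\ge0$, let $a:C\to k$ be any function, and let $\mu$ be a monomial of total degree $D$ in $x=(x_1,\dots,x_e)$. With $N=N(D)$ there are functions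
$$E:C\times k^N\times k^e\to k^N,\qquad y:C\times k^N\times k^e\to k,\qquad\Psi:k^N\to k$$
such that

(i) $y$ and all coordinates of $E$ are affine in $x$;

(ii) for each fixed $(c,x)$, the map $s\mapsto E(c,s,x)$ is a bijection of $k^N$;

(iii) $y(c,s,x)+\Psi(E(c,s,x))=a(c)\mu(x)$ for all $c,s,x$.

**Step 1: degrees $0$ and $1$.** The function $a(c)\mu(x)$ is already affine in $x$. Take $N=0$, $y=a(c)\mu(x)$, $\Psi=0$, with $E$ the unique map to the one-point space $k^0$.

**Step 2: the construction in degree $D+1$.** Let $D\ge1$ and assume the lemma for degree $D$, for all parameter spaces and all functions $a$. Any monomial of degree $D+1$ has the form $x_j\mu(x)$ with $\deg\mu=D$ (the variable $x_j$ may also occur in $\mu$). Let $h=a(c)x_j\mu(x)$. We imitate the quadratic case with the two factors $x_j$ and $a\mu$: mask $x_j$ by $t$, mask $a\mu$ by $u$, and repair the cross term. Precisely, let $t,u\in k$ be new masks, and apply the induction hypothesis to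

* $a(c)\mu(x)$ with parameter $c$, giving $E_1(c,s_1,x)$, $y_1(c,s_1,x)$, $\Psi_1$, where $y_1+\Psi_1(E_1)=a\mu$;
* $-t\,a(c)\mu(x)$ with parameter $(c,t)\in k^{r+1}$, giving $E_2(c,t,s_2,x)$, $y_2(c,t,s_2,x)$, $\Psi_2$, where $y_2+\Psi_2(E_2)=-ta\mu$.

Let $s=(t,s_1,u,s_2)$, which has $2N(D)+2=N(D+1)$ coordinates, and put
$$z=x_j+t,\qquad p=y_1+u,\qquad E=(z,E_1,p,E_2),\qquad y=y_2-u\,x_j-u\,t,$$
$$\Psi(z,E_1,p,E_2)=z\bigl(p+\Psi_1(E_1)\bigr)+\Psi_2(E_2).$$
The function $\Psi$ depends on the entries of $E$ only: neither $c$ nor any mask occurs in it.

**Step 3: affinity (i).** The functions $z$ and $p$ are affine in $x$, the latter because $y_1$ is. The coordinates of $E_1$ and $E_2$ and the function $y_2$ are affine by induction, with coefficients depending on $(c,s_1)$ and on $(c,t,s_2)$. The terms $-ux_j-ut$ are affine in $x$.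

**Step 4: bijectivity (ii).** Fix $(c,x)$ and a target $(z,E_1,p,E_2)$. The first entry forces $t=z-x_j$. The entry $E_1$ is attained by exactly one $s_1$, by induction. Then $y_1(c,s_1,x)$ is known, and $p$ forces $u=p-y_1(c,s_1,x)$. Now $(c,t)$ is a known parameter value, so $E_2$ is attained by exactly one $s_2$. Thus each target has exactly one preimage $s=(t,s_1,u,s_2)$.

**Step 5: the identity (iii).** Since $p+\Psi_1(E_1)=y_1+u+\Psi_1(E_1)=a\mu+u$,
$$\begin{aligned}y+\Psi(E)&=\bigl(y_2+\Psi_2(E_2)\bigr)-ux_j-ut+(x_j+t)(a\mu+u)\\&=-ta\mu-ux_j-ut+a\,x_j\mu+ux_j+ta\mu+ut\\&=a\,x_j\mu=h.\qquad\square\end{aligned}$$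

**The cubic case written out.** For $h=x_1x_2x_3$, with $j=1$ and $\mu=x_2x_3$, the recursion gives six masks $t,t_1,u_1,u,t_2,u_2$ and
$$E=\bigl(x_1+t,\ \ x_2+t_1,\ \ x_3+u_1,\ \ u-u_1x_2-t_1x_3-t_1u_1,\ \ x_2+t_2,\ \ u_2-t\,x_3\bigr),$$
$$y=t\,t_2x_3-u_2x_2-u_2t_2-u\,x_1-u\,t,\qquad\Psi(E)=E_1(E_4+E_2E_3)+E_5E_6,$$
where $E_1,\dots,E_6$ now denote the entries of $E$. To check: $E_4+E_2E_3=u+x_2x_3$, so
$$E_1(E_4+E_2E_3)=x_1x_2x_3+ux_1+tx_2x_3+tu,\qquad E_5E_6=u_2x_2-tx_2x_3+t_2u_2-t\,t_2x_3.$$
Adding both to $y$ leaves exactly $x_1x_2x_3$. Note that $E_6=u_2-tx_3$ has a coefficient depending on another mask. This is where the parameter $t$ enters.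

## From an injective tuple to a permutation

**Proposition 3.** Let $\varphi=(\varphi_1,\dots,\varphi_e)$ be reduced polynomials in $w_1,\dots,w_\tau$ that are jointly injective on $k^\tau$, with $d=\operatorname{trdeg}_kk(\varphi)$. Then there are $N\le\tau(2^q-1)^e$ and a permutation of $k^{N+\tau}$ whose reduced representative $F$ satisfies $\operatorname{trdeg}_kk(F)\le N+d$.

**Step 1: masking the decoders.** Since $\varphi$ is injective, there are functions $h_\ell:k^e\to k$, $1\le\ell\le\tau$, with $h_\ell(\varphi(w))=w_\ell$ for all $w\in k^\tau$ (off the image of $\varphi$ choose any values). Write each $h_\ell$ as a reduced polynomial, that is, as a sum of terms $a_{\ell\mu}\,\mu(x)$ over monomials $\mu$ with all exponents at most $q-1$. Apply Lemma 2, with $C$ a point, to each term, each time with its own fresh masks $s_{\ell\mu}$. This gives $E_{\ell\mu}$, $y_{\ell\mu}$, $\Psi_{\ell\mu}$.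

Let $s\in k^N$ collect all masks, let $E$ be the concatenation of all $E_{\ell\mu}$, and put $y_\ell=\sum_\mu y_{\ell\mu}$ and $\Psi_\ell(E)=\sum_\mu\Psi_{\ell\mu}(E_{\ell\mu})$. Then

* all coordinates of $E$ and all $y_\ell$ are affine in $x$;
* for each $x$, the map $s\mapsto E(s,x)$ is a bijection of $k^N$, because it is a product of bijections in separate blocks of masks;
* $y_\ell(s,x)+\Psi_\ell(E(s,x))=\sum_\mu a_{\ell\mu}\mu(x)=h_\ell(x)$.

**Step 2: counting masks.** A term with monomial exponent $\gamma$ uses $N(|\gamma|)\le2^{|\gamma|}$ masks, so
$$N\le\tau\sum_{\gamma\in\{0,\dots,q-1\}^e}2^{|\gamma|}=\tau\Bigl(\sum_{i=0}^{q-1}2^i\Bigr)^e=\tau(2^q-1)^e .$$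

**Step 3: the map, and why it is a permutation.** Define
$$F:k^N\times k^\tau\to k^N\times k^\tau,\qquad F(s,w)=\bigl(E(s,\varphi(w)),\,y_1(s,\varphi(w)),\dots,y_\tau(s,\varphi(w))\bigr).$$
Suppose $F(s,w)=F(s',w')$. For each $\ell$ we have $w_\ell=h_\ell(\varphi(w))=y_\ell(s,\varphi(w))+\Psi_\ell(E(s,\varphi(w)))$, and the right-hand side is computed from $F(s,w)$ alone. So $w=w'$. Then $E(s,\varphi(w))=E(s',\varphi(w))$, and bijectivity of $E(\cdot,\varphi(w))$ gives $s=s'$. Thus $F$ is an injective self-map of a finite set, hence a permutation.

**Step 4: the reduced representative.** By affinity each coordinate of $F$ is a function of the form (4), namely $g_{j0}(s)+\sum_{i=1}^eg_{ji}(s)\varphi_i(w)$. Take the $g_{ji}$ to be reduced polynomials in $s$. As $s$ and $w$ are disjoint sets of variables and the $\varphi_i$ are reduced, this polynomial is reduced. By uniqueness it *is* the reduced representative $F_j$ of that coordinate.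

**Step 5: transcendence degree.** All $F_j$ lie in $k(s_1,\dots,s_N,\varphi_1,\dots,\varphi_e)$, whose transcendence degree is at most $N+d$. $\square$

**A miniature.** To see the mechanism, take $q=2$, $\tau=1$, $\varphi=(w,1)$, and decoder $h=x_1x_2$. With the quadratic masking, and signs ignored in characteristic $2$, Step 3 gives $F(t,u,w)=(w+t,\ 1+u,\ uw+t+tu)$. Indeed $F_3+F_1F_2$ takes the value $uw+t+tu+w+uw+t+tu=w$, so $F$ is a permutation of $\mathbb F_2^3$, and its coordinates are visibly reduced. Here $d=\tau=1$, so no dependence is claimed.

## Dependent permutations over every finite field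

**Proof of Theorem 1.** Apply Proposition 3 to the tuple of Lemma 1, where $e=4m$, $\tau=3m+1$ and $d\le3m$. We obtain a permutation of $k^{n_1}$, $n_1=N+\tau$, whose reduced representative satisfies
$$\operatorname{trdeg}_kk(F)\le N+3m=n_1-1<n_1 .$$
So its $n_1$ coordinates are algebraically dependent, and
$$n_1\le\tau+\tau(2^q-1)^{e}=(3m+1)\bigl(1+(2^q-1)^{4m}\bigr)=n_0(q).$$
It remains to reach every $n\ge n_0(q)$. If $F$ is a reduced dependent permutation in $n$ variables, then $(F_1,\dots,F_n,x_{n+1})$ is a reduced permutation in $n+1$ variables, and it is dependent because $F_1,\dots,F_n$ already are. So examples exist for all $n\ge n_1$, in particular for all $n\ge n_0(q)$. For $q=2$ Lemma 1 allows $m=7$, which gives $n_0(2)=22(1+3^{28})$. $\square$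

**Proof of Theorem 2(1).** By the appending argument just given, the set of $n$ for which a dependent reduced permutation of $k^n$ exists is closed under $n\mapsto n+1$, and by Theorem 1 it is nonempty. Its complement in the positive integers is therefore a finite initial segment $\{1,\dots,\nu(q)\}$. Fact (K1) gives $\nu(q)\ge2$, and fact (K2) gives $\nu(2)\ge3$. $\square$

**Proof of Theorem 2(2).** We may assume that $c$ is a positive integer. By Theorem 1 there is a reduced permutation $F$ of some $k^n$ with deficit at least $1$. Take $c$ copies of $F$ in disjoint sets of variables. Together they form a reduced permutation of $k^{cn}$, of transcendence degree at most $c(n-1)$ by subadditivity. Its deficit is at least $c$. $\square$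

**Proof of Theorem 2(3).** Let $F$ be the reduced permutation that Proposition 3 produces from $\varphi$, and $n=N+\tau$. Then $n-\operatorname{trdeg}k(F)\ge N+\tau-(N+d)=\tau-d$. If $d<\tau$, this deficit is positive and $F$ is dependent, which is one direction of the equivalence. Conversely, a reduced dependent permutation $F$ of $k^n$ is itself a reduced tuple, injective on $k^n$, with $\operatorname{trdeg}k(F)<n$, so $\varphi=F$ with $\tau=e=n$ is as required. $\square$

Theorem 2(4) was proved above with leading exponents, so both theorems are established.
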